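# When a fractional gradient flow climbs: the energy of the time-fractional Cahn–Hilliard equation

## 1. The downhill guess, and two families of flows that obey it

A gradient flow $\partial_t u=-\nabla\mathcal E(u)$ runs downhill: $\frac{\mathrm d}{\mathrm dt}\mathcal E(u)=-|\nabla\mathcal E(u)|^2\le 0$. Replace $\partial_t$ by a fractional derivative $\partial_t^\alpha$ with $0<\alpha<1$. The right side still points downhill, and only the way in which the motion responds to it has changed. So the first guess is that the energy still decreases. In this lecture we test the guess, see it pass two tests, and then show that it is false for the Cahn–Hilliard equation.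

### 1.1 The Caputo derivative

For $\beta>0$ put $g_\beta(t)=t^{\beta-1}/\Gamma(\beta)$ and $(g*v)(t)=\int_0^t g(t-s)v(s)\,\mathrm ds$. The Beta integral gives $g_\beta*g_\gamma=g_{\beta+\gamma}$, and $g_1=1$.

**Definition (Caputo derivative).** For $\alpha\in(0,1)$ and $u(0)=u_0$,
$$\partial_t^\alpha u=\frac{\mathrm d}{\mathrm dt}\bigl(g_{1-\alpha}*(u-u_0)\bigr).$$
For absolutely continuous $u$ this equals $\frac1{\Gamma(1-\alpha)}\int_0^t(t-s)^{-\alpha}u'(s)\,\mathrm ds$.

For example, $u=u_0+ct$ has $\partial_t^\alpha u=c\,g_{2-\alpha}(t)$. More usefully, if $u=u_0+g_\alpha*f$ with $f$ continuous, then $g_{1-\alpha}*(u-u_0)=g_1*f=\int_0^tf$, so $\partial_t^\alpha u=f$. We therefore always solve $\partial_t^\alpha u=f$ in the integrated form $u=u_0+g_\alpha*f$: the present position is a weighted sum of all past forces. The weight $g_\alpha(t-s)$ decreases as the force recedes into the past.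

### 1.2 Mittag-Leffler functions and the linear equation

Let $E_{\alpha,\beta}(z)=\sum_{k\ge0}z^k/\Gamma(\alpha k+\beta)$ and $E_\alpha=E_{\alpha,1}$; for $\alpha=1$ one gets $E_1(z)=e^z$. We use the following standard facts for $0<\alpha<1$. The function $z\mapsto E_\alpha(-z)$ is completely monotone on $[0,\infty)$ (Pollard), that is, its derivatives alternate in sign. As $z\to+\infty$,
$$E_{\alpha,\beta}(-z)=\frac{z^{-1}}{\Gamma(\beta-\alpha)}-\frac{z^{-2}}{\Gamma(\beta-2\alpha)}+O(z^{-3}),\qquad E_\alpha(z^\alpha)=\alpha^{-1}e^z+o(1),\tag{1}$$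
with $1/\Gamma=0$ at the poles of $\Gamma$. Termwise differentiation gives $\frac{\mathrm d}{\mathrm dz}E_\alpha(-z)=-\frac1\alpha E_{\alpha,\alpha}(-z)$, so complete monotonicity yields $E_{\alpha,\alpha}(-z)\ge0$. For $\beta=\alpha$ the $z^{-1}$ term in (1) vanishes because $1/\Gamma(0)=0$. Altogether, for $z\ge0$,
$$0<E_\alpha(-z)\le\frac C{1+z},\qquad 0\le E_{\alpha,\alpha}(-z)\le\frac C{(1+z)^2},\qquad zE_\alpha(-z)\to\frac1{\Gamma(1-\alpha)}\quad(z\to\infty).\tag{2}$$
(Strict positivity: $E_\alpha(-z)$ is nonnegative and nonincreasing. If it vanished somewhere it would vanish from there on, against the last limit.) Finally, $E_{\alpha,\alpha}$ is entire, and positive and increasing on $[0,\infty)$, since its Taylor coefficients are positive.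

For $\lambda\in\mathbb R$ put
$$P_\lambda(t)=t^{\alpha-1}E_{\alpha,\alpha}(-\lambda t^\alpha)=\sum_{k\ge0}(-\lambda)^kg_{(k+1)\alpha}(t).$$
From the series, $P_\lambda+\lambda g_\alpha*P_\lambda=g_\alpha$, and by the chain rule $\frac{\mathrm d}{\mathrm dt}E_\alpha(-\lambda t^\alpha)=-\lambda P_\lambda(t)$.

**Fractional Gronwall inequality.** If $d\ge0$ is continuous and $d\le c+C\,g_\alpha*d$ with $c,C\ge0$, then $d\le c\,E_\alpha(Ct^\alpha)$. Indeed, $n$ iterations give $d\le c\sum_{k<n}C^kg_{k\alpha+1}+C^ng_{n\alpha}*d$. The last term tends to $0$, and $\sum_kC^kg_{k\alpha+1}(t)=E_\alpha(Ct^\alpha)$.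

**Linear equation.** For continuous $f$, the unique continuous solution of $z=z_0-g_\alpha*(\lambda z+f)$ is
$$z=E_\alpha(-\lambda t^\alpha)z_0-P_\lambda*f.\tag{3}$$
To see this, put $h=z_0-g_\alpha*f$; the equation is $z+\lambda g_\alpha*z=h$, and $z=h-\lambda P_\lambda*h$ solves it because $P_\lambda+\lambda g_\alpha*P_\lambda=g_\alpha$. Now $h-\lambda P_\lambda*h=z_0\bigl(1-\lambda\int_0^tP_\lambda\bigr)-(g_\alpha-\lambda P_\lambda*g_\alpha)*f$, which is (3). The difference $z$ of two solutions satisfies $|z|\le|\lambda|g_\alpha*|z|$, hence vanishes by Gronwall.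

### 1.3 Two tests

**Quadratic energies.** Let $\mathcal E(x)=\frac12\sum_j\lambda_jx_j^2$ on $\mathbb R^m$. The fractional flow $\partial_t^\alpha x_j=-\lambda_jx_j$ has the solution $x_j=E_\alpha(-\lambda_jt^\alpha)x_j(0)$. If $\lambda_j>0$, the factor is positive and nonincreasing, so $\frac12\lambda_jx_j^2$ does not increase. If $\lambda_j<0$, the factor is positive and increasing, so $\frac12\lambda_jx_j^2$ does not increase either. The guess holds.

**One degree of freedom, nonlinear.** Let $F\in C^2(\mathbb R)$, $f=F'$, $|f'|\le L$ with $L>0$, and $x=x_0-g_\alpha*f(x)$. Say $f(x_0)<0$ (the case $f(x_0)>0$ is symmetric; for $f(x_0)=0$ the solution is constant). By (3) with $\lambda=L$, and $E_\alpha(-Lt^\alpha)=1-L\int_0^tP_L$,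
$$x=x_0+P_L*G(x),\qquad G(x)=L(x-x_0)-f(x).$$
Here $P_L\ge0$, $G$ is nondecreasing, and $G(x_0)=-f(x_0)>0$. Iterate from the constant $x_0$. If an iterate is nondecreasing and at least $x_0$, then $G$ of it is nonnegative and nondecreasing. Convolving with $P_L\ge0$ keeps this, so the next iterate is again nondecreasing and at least $x_0$. The iteration converges uniformly on bounded intervals, since the map is a contraction in $\sup_te^{-\sigma t}|x(t)|$ for large $\sigma$. So $x$ is nondecreasing. If $x_*$ is the first zero of $f$ above $x_0$, an iterate $\le x_*$ is followed by one that is at most $x_0+L(x_*-x_0)\int_0^tP_L\le x_*$. Hence $x$ moves monotonically inside a range where $f\le0$, and $F(x)$ does not increase. The guess holds again.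

So a counterexample needs at least two degrees of freedom that interact nonlinearly.

## 2. The Cahn–Hilliard problem and the theorems

Let $\Omega\subset\mathbb R^d$, $d\in\{1,2,3\}$, be a bounded Lipschitz domain, $\varepsilon>0$, $\Psi(u)=\frac12(1-u^2)^2$, and
$$\mathcal E(u)=\int_\Omega\Psi(u)+\frac{\varepsilon^2}2|\nabla u|^2\,\mathrm dx,\qquad u\in H^1(\Omega).$$
The gradient flow for the $\dot H^{-1}$ inner product (the dual of $H^1(\Omega)$ restricted to mean-zero functions, mass being fixed) is the Cahn–Hilliard equation. Its time-fractional version is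
$$\partial_t^\alpha u=\Delta\mu,\quad\mu=\Psi'(u)-\varepsilon^2\Delta u\ \text{ in }\Omega\times(0,T),\qquad\partial_nu=\partial_n\mu=0\ \text{ on }\partial\Omega\times(0,T),\qquad u(0)=u_0.$$

**Definition (weak solution).** A weak solution on $[0,T]$ is a pair $(u,\mu)$ with $u\in L^\infty(0,T;H^1(\Omega))\cap C([0,T];L^2(\Omega))$, $\mu\in L^2(0,T;H^1(\Omega))$, and $g_{1-\alpha}*(u-u_0)\in W^{1,2}(0,T;(H^1(\Omega))')$ vanishing at $t=0$, such that for a.e. $t$ and all $\varphi\in H^1(\Omega)$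
$$\Bigl\langle\tfrac{\mathrm d}{\mathrm dt}\bigl(g_{1-\alpha}*(u-u_0)\bigr),\varphi\Bigr\rangle+\int_\Omega\nabla\mu\cdot\nabla\varphi\,\mathrm dx=0,\qquad\int_\Omega\mu\varphi\,\mathrm dx=\int_\Omega\Psi'(u)\varphi+\varepsilon^2\nabla u\cdot\nabla\varphi\,\mathrm dx.\tag{4}$$

A constant $u$ with constant $\mu=\Psi'(u)$ is the trivial example. The question, posed with the paper of Marvin Fritz, Ustim Khristenko and Barbara Wohlmuth, "Equivalence between a time-fractional and an integer-order gradient flow: The memory effect reflected in the energy", arXiv:2106.10985 (2021), is this: does $\mathcal E(u(t))\le\mathcal E(u(s))$ hold for all $0\le s\le t\le T$, for every choice of $\alpha,\Omega,\varepsilon,u_0,T$ and every weak solution? The answer is no.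

**Theorem 1 (interval, square, cube; $\alpha>2/3$).** Let $\alpha\in(2/3,1)$, $L>0$, $0<\varepsilon<\sqrt2\,L/\pi$. Let $\Omega=(0,L)$, or $\Omega=(0,L)\times D$ with $D$ a box in $\mathbb R^{d-1}$, $d\in\{2,3\}$ (e.g. $\Omega=(0,1)^2$). Then there are a trigonometric polynomial $u_0$, a time $T>0$ and a weak solution $(u,\mu)$ on $[0,2T]$ with $\mathcal E(u(2T))>\mathcal E(u(T))$.

**Theorem 2 (all $\alpha$).** Let $\alpha\in(0,1)$, $\varepsilon>0$, $d\in\{2,3\}$. There are a rectangle $\Omega$ (for $d=3$: a rectangle times an interval), a trigonometric polynomial $u_0$, a weak solution and times $t_1<t_2$ with $\mathcal E(u(t_2))>\mathcal E(u(t_1))$.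

Theorem 1 alone settles the question. No claim is made for $d=1$, $\alpha\le2/3$.

## 3. Where the sign is lost, and a mode that remembers a kick

For $\alpha=1$ one tests with $\mu$: $\frac{\mathrm d}{\mathrm dt}\mathcal E(u)=\int\mu\,\partial_tu=-\int|\nabla\mu|^2$. For $\alpha<1$ one has, formally, $u-u_0=g_\alpha*\Delta\mu$, so the same computation gives
$$\frac{\mathrm d}{\mathrm dt}\mathcal E(u)=-\int_\Omega\nabla\mu\cdot\frac{\mathrm d}{\mathrm dt}\bigl(g_\alpha*\nabla\mu\bigr)\,\mathrm dx.$$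
This is the point at which the classical proof stops: at a single time, $\phi\cdot\frac{\mathrm d}{\mathrm dt}(g_\alpha*\phi)$ has no sign. Take $\phi=1$ on $[0,1)$ and $\phi=\delta>0$ afterwards. For $t>1$ we get $g_\alpha*\phi=g_{1+\alpha}(t)-(1-\delta)g_{1+\alpha}(t-1)$. Its derivative at $t=2$ is $\frac1{\Gamma(\alpha)}\bigl(2^{\alpha-1}-(1-\delta)\bigr)$, which is negative if $\delta<1-2^{\alpha-1}$, while $\phi(2)=\delta>0$. A large force in the past that has become small since then makes the motion run against the present force.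

Here is the simplest motion of this kind. Let $\partial_t^\alpha x=f$, $x(0)=0$, with $f=1$ on $[0,1]$ and $f=0$ later. For $t>1$,
$$x(t)=g_{1+\alpha}(t)-g_{1+\alpha}(t-1)=\int_{t-1}^tg_\alpha>0,$$
which decreases in $t$ and behaves like $g_\alpha(t)\sim t^{\alpha-1}$. The mode returns towards $0$ although no force acts. Now make the mode slightly unstable, $\partial_t^\alpha x=\nu x+f$, with energy $-\frac\nu2x^2$. By (3), $x=P_{-\nu}*f$, and $P_{-\nu}\to g_\alpha$ in $L^1(0,3)$ as $\nu\to0$. So for small $\nu$ still $x(3)<x(2)$, and $-\frac\nu2x^2$ rises between $t=2$ and $t=3$.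

This is not yet a counterexample, since $f$ is an outside force. The system must make the kick itself, from other modes, and the energy of these other modes must have faded enough by the time we look. In the Cahn–Hilliard equation on an interval, products of cosines do this: $2\cos2\theta\cos3\theta=\cos\theta+\cos5\theta$, so modes $2$ and $3$, if quickly decaying, kick mode $1$.

Let us make the budget. With modes $2,3$ of size $\eta$ at time $0$, their size at time $t$ is $\eta t^{-\alpha}$ by (2). They force mode $1$ with strength $\eta^2t^{-2\alpha}$, a burst of finite total mass if $\alpha>1/2$. Mode $1$ then has size $\eta^2t^{\alpha-1}$ and energy about $-\nu\eta^4t^{2\alpha-2}$. Take $\nu\sim t^{-\alpha}$ at the observation time $t=T$, so that the instability has not yet taken over. Then mode $1$ carries energy $\eta^4T^{\alpha-2}$ while the fast modes carry $\eta^2T^{-2\alpha}$. We need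
$$\eta^2T^{-2\alpha}\ll\eta^4T^{\alpha-2},\quad\text{that is}\quad T^{3\alpha-2}\gg\eta^{-2}.$$
With $\eta$ small this is possible only for $\alpha>2/3$, whence the hypothesis. There is also a limit from above: $x^2\sim\eta^4T^{2\alpha-2}$ must not disturb the decay $\eta T^{-\alpha}$ of the fast modes, which asks for $T^{3\alpha-2}\ll\eta^{-3}$. We shall take $T^{3\alpha-2}=\eta^{-5/2}$.

## 4. Cosine series: solutions and their energy

Throughout, $C$ denotes constants independent of time and of the small parameter ($\eta$ or $\ell$, as indicated).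

### 4.1 An algebra of cosine series

Let $\Omega=\prod_j(0,L_j)$, $\varphi_n=\prod_j\cos(n_j\pi x_j/L_j)$ for $n\in\mathbb N_0^d$, $\kappa_n=\sum_j(n_j\pi/L_j)^2$, so $-\Delta\varphi_n=\kappa_n\varphi_n$, and $|n|=\sum_jn_j$. Let $\mathcal A$ be the space of real $v=\sum_nv_n\varphi_n$ with
$$\|v\|=\sum_n(1+|n|)^3|v_n|<\infty.$$
For example $\|\varphi_2+\varphi_3\|=27+64=91$ on an interval. By $2\cos A\cos B=\cos(A-B)+\cos(A+B)$ in each variable, $\varphi_n\varphi_m$ is an average of functions $\varphi_{(|n_j\pm m_j|)_j}$, whose index has length at most $|n|+|m|$. Since $1+|n|+|m|\le(1+|n|)(1+|m|)$, we get $\|vw\|\le\|v\|\|w\|$: $\mathcal A$ is a Banach algebra. Since $|n_j\pm m_j|\equiv n_j+m_j\pmod2$, the functions with $v_n=0$ unless $|n|$ is even form a closed subalgebra. So do the functions independent of some of the variables. Elements of $\mathcal A$ lie in $C^3(\overline\Omega)$ and satisfy the Neumann condition.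

### 4.2 The equation in modes

Write $u=\bar u+v$ with $\bar u$ constant and $v$ of mean zero. Since $\Psi'(u)=2u^3-2u$,
$$\Psi'(\bar u+v)=\Psi'(\bar u)+av+N(v),\qquad a=\Psi''(\bar u)=6\bar u^2-2,\quad N(v)=6\bar uv^2+2v^3.$$
With $\lambda_n=\kappa_n(\varepsilon^2\kappa_n+a)$ the equation reads, for $n\ne0$,
$$v_n=v_n(0)-g_\alpha*(\lambda_nv_n+\kappa_nN(v)_n),\quad\text{i.e., by (3),}\quad v_n=E_\alpha(-\lambda_nt^\alpha)v_n(0)-\kappa_nP_{\lambda_n}*N(v)_n,\tag{5}$$
and $v_0\equiv0$.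

**Kernel bound.** Suppose $\lambda_n\ge c_0\kappa_n^2$ and $\kappa_n\ge c_0>0$. Then
$$0\le\kappa_nP_{\lambda_n}(t)\le C\,p(t),\qquad p(t)=\min(t^{\alpha/2-1},t^{-\alpha-1})\in L^1(0,\infty),\tag{6}$$
with $C=C(\alpha,c_0)$. Indeed (2) gives $\kappa_nP_{\lambda_n}(t)\le C\kappa_nt^{\alpha-1}(1+\lambda_nt^\alpha)^{-2}$. With $(1+z)^{-2}\le z^{-1/2}$ this is at most $C\kappa_n\lambda_n^{-1/2}t^{\alpha/2-1}\le Ct^{\alpha/2-1}$. With $(1+z)^{-2}\le z^{-2}$ it is at most $C\kappa_n\lambda_n^{-2}t^{-\alpha-1}\le C\kappa_n^{-3}t^{-\alpha-1}\le Ct^{-\alpha-1}$.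

Moreover
$$\int_0^tp(t-s)(1+s)^{-\alpha}\,\mathrm ds\le C(1+t)^{-\alpha}.\tag{7}$$
For $t\le1$ the left side is at most $\|p\|_{L^1}$, which suffices. Let $t\ge1$. On $s\ge t/2$ use $(1+s)^{-\alpha}\le2^\alpha(1+t)^{-\alpha}$ and $p\in L^1$. On $s\le t/2$ use $p(t-s)\le(t/2)^{-1-\alpha}\le C(1+t)^{-1-\alpha}$ and $\int_0^t(1+s)^{-\alpha}\mathrm ds\le C(1+t)^{1-\alpha}$; the product is $C(1+t)^{-2\alpha}$.

### 4.3 Constructing weak solutions

We need genuine weak solutions that we can follow for long times. The trick is to cut off the nonlinearity, solve globally, and check later that the cutoff was never active. Let $\rho(v)=v\min(1,1/\|v\|)$ and $N_1=N\circ\rho$.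

**Lemma 1.** For every mean-zero $v(0)\in\mathcal A$, (5) with $N$ replaced by $N_1$ has a unique solution $v\in C([0,\infty);\mathcal A)$. It stays in the subalgebras of 4.1 if $v(0)$ lies in them. If $\|v\|\le1$ on $[0,T_*]$, then $u=\bar u+v$, $\mu=\Psi'(u)-\varepsilon^2\Delta u$ is a weak solution on $[0,T_*]$.

**Step 1: $N_1$ is globally Lipschitz.** The map $\rho$ is 2-Lipschitz. If $\|v\|\ge\|w\|\ge1$, then
$$\|\rho(v)-\rho(w)\|\le\frac{\|v-w\|}{\|v\|}+\|w\|\Bigl|\frac1{\|v\|}-\frac1{\|w\|}\Bigr|\le\frac{2\|v-w\|}{\|v\|}\le2\|v-w\|.$$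
If $\|v\|\ge1>\|w\|$, then $\|\rho(v)-w\|\le(\|v\|-1)+\|v-w\|\le2\|v-w\|$. If both norms are below $1$ there is nothing to show. The polynomial $N$ is Lipschitz on the unit ball of the algebra $\mathcal A$.

**Step 2: the convolution operators act on $C([0,T];\mathcal A)$.** For all but finitely many $n\ne0$ we have $\varepsilon^2\kappa_n+a\ge\frac12\varepsilon^2\kappa_n$, so (6) applies with a suitable $c_0$. The finitely many others satisfy $\kappa_n|P_{\lambda_n}(t)|\le C_Tt^{\alpha-1}$ on $(0,T)$. So there is $q\in L^1(0,T)$ with $\kappa_n|P_{\lambda_n}|\le q$ for all $n$. Let $F\in C([0,T];\mathcal A)$. Each $\kappa_nP_{\lambda_n}*F_n$ is continuous. Since $F([0,T])$ is compact in a weighted $\ell^1$ space, $\sup_{s\le T}\sum_{|n|>m}(1+|n|)^3|F_n(s)|\to0$ as $m\to\infty$. The corresponding tail of $\sum_n(\kappa_nP_{\lambda_n}*F_n)\varphi_n$ is at most $\|q\|_{L^1}$ times this, so the series converges in $\mathcal A$ uniformly on $[0,T]$ and its sum is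 in $C([0,T];\mathcal A)$. The same is true of $\sum_nE_\alpha(-\lambda_nt^\alpha)v_n(0)\varphi_n$, because the factors are continuous and bounded uniformly in $n$ and $t\le T$ (all but finitely many $\lambda_n$ are nonnegative).

**Step 3: existence and uniqueness.** In the norm $\sup_{t\le T}e^{-\sigma t}\|v(t)\|$ the right side of (5) (with $N_1$) has Lipschitz constant at most $C\int_0^Te^{-\sigma s}q(s)\,\mathrm ds$, which is below $1$ for large $\sigma$. This gives a unique solution on each $[0,T]$, hence on $[0,\infty)$. The iteration preserves the subalgebras, because $N_1$ does and the linear operators are diagonal.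

**Step 4: it is a weak solution.** If $\|v\|\le1$ on $[0,T_*]$ then $N_1(v)=N(v)$ there. Clearly $u\in C([0,T_*];C^3(\overline\Omega))$. For $n\ne0$, $\mu_n=(a+\varepsilon^2\kappa_n)v_n+N(v)_n$, so $\sum_n(1+|n|)|\mu_n|$ converges uniformly on $[0,T_*]$ by the compactness argument of Step 2. As $\|\varphi_n\|_{H^1}\le C(1+|n|)$, $\mu\in C([0,T_*];H^1(\Omega))$. The second identity in (4) follows by integrating by parts with the Neumann condition. For the first, $\kappa_n\mu_n=\lambda_nv_n+\kappa_nN(v)_n$, so $v_n-v_n(0)=-g_\alpha*(\kappa_n\mu_n)$, and $g_{1-\alpha}*g_\alpha=1$ gives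
$$g_{1-\alpha}*(v_n-v_n(0))=-\int_0^t\kappa_n\mu_n\,\mathrm ds.$$
Multiply by $\int_\Omega\varphi_n\varphi\,\mathrm dx$ with $\varphi\in H^1(\Omega)$, use $\kappa_n\int_\Omega\varphi_n\varphi=\int_\Omega\nabla\varphi_n\cdot\nabla\varphi$, and sum over $n$. The series for $v$ converges in $\mathcal A$ and that for $\mu$ in $H^1$, both uniformly in time, so
$$\langle g_{1-\alpha}*(u-u_0),\varphi\rangle=-\int_0^t\!\int_\Omega\nabla\mu\cdot\nabla\varphi\,\mathrm dx\,\mathrm ds.$$
Hence $g_{1-\alpha}*(u-u_0)\in C^1([0,T_*];(H^1(\Omega))')$, it vanishes at $t=0$, and the first identity in (4) holds. $\square$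

**Extra variables.** If $v$ solves (5) on $\Omega'$, then $v$, regarded as independent of additional variables in a box $D$, solves (5) on $\Omega'\times D$, with the same coefficients, $\lambda_n$ and norm. So it gives a weak solution there, with energy multiplied by $|D|$. It therefore suffices to treat $\Omega=(0,L)$ in Theorem 1 and $d=2$ in Theorem 2.

### 4.4 The energy

From $\Psi(\bar u+v)=\Psi(\bar u)+\Psi'(\bar u)v+\frac a2v^2+2\bar uv^3+\frac12v^4$, $\int v=0$ and orthogonality,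
$$\mathcal E(u)-\mathcal E(\bar u)=\frac12\sum_{n\ne0}(a+\varepsilon^2\kappa_n)v_n^2\int\varphi_n^2+2\bar u\int v^3+\frac12\int v^4.\tag{8}$$

## 5. The kicked neutral mode: proof of Theorem 1

Let $\Omega=(0,L)$, $\kappa=(\pi/L)^2$, $\kappa_k=\kappa k^2$, $\varphi_k=\cos(k\pi x_1/L)$. The hypothesis on $\varepsilon$ says $\varepsilon^2\kappa<2$.

**Step 1: parameters.** The purpose is to make mode $1$ unstable with rate $\nu$ so small that at times $T$ and $2T$ the decay $t^{\alpha-1}$ still wins. Let $\theta\in(0,1]$ be so small that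
$$4^{\alpha-1}E_{\alpha,\alpha}(2^\alpha\theta)^2<E_{\alpha,\alpha}(\theta)^2,\tag{9}$$
possible by continuity at $\theta=0$ since $4^{\alpha-1}<1$. For small $\eta>0$ put
$$T=\eta^{-5/(2(3\alpha-2))},\ \text{ so }\ T^{3\alpha-2}=\eta^{-5/2},\qquad\nu=\theta T^{-\alpha},\qquad6\bar u^2=2-\varepsilon^2\kappa-\nu/\kappa,\quad\bar u>0.$$
As $\eta\to0$: $T\to\infty$, $\nu\to0$, $\bar u\to\bar u_0:=\sqrt{(2-\varepsilon^2\kappa)/6}>0$. Here $a=-\varepsilon^2\kappa-\nu/\kappa$, so $\lambda_1=-\nu$. For $k\ge2$ and $\nu\le\varepsilon^2\kappa^2$,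
$$\lambda_k=\kappa k^2\bigl(\varepsilon^2\kappa(k^2-1)-\nu/\kappa\bigr)\ge\varepsilon^2\kappa^2k^2(k^2-2)\ge\tfrac12\varepsilon^2\kappa_k^2.$$
So (6) holds for all $k\ge2$ with a constant independent of $\eta$.

Take $u_0=\bar u+\eta(\varphi_2+\varphi_3)$ and $v$ from Lemma 1. Write
$$v=x\varphi_1+w\ (w\text{: modes }k\ge2),\qquad e_k(t)=E_\alpha(-\lambda_kt^\alpha),\qquad w^{lin}=\eta(e_2\varphi_2+e_3\varphi_3).$$
By (2), $0<e_k(t)\le C(1+t)^{-\alpha}$ for $k=2,3$, uniformly in $\eta$.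

**Step 2: the claim to be bootstrapped.** There are constants $C_1,C_2$ such that for all small $\eta$, on $[0,2T]$,
$$|x(t)|\le C_1\eta^2(1+t)^{\alpha-1},\qquad\|w(t)\|\le C_2\eta(1+t)^{-\alpha}.\tag{10}$$
At $t=0$ we have $x=0$ and $\|w\|=91\eta$, so both hold strictly if $C_2>91$. The set of $t_0\in[0,2T]$ such that (10) holds on $[0,t_0]$ is closed. So by continuity it suffices to show: if (10) holds on $[0,t_0]$, it holds there with strict inequalities. Assume (10) on $[0,t_0]$; all estimates below are on this interval. For small $\eta$ then $\|v\|<1$ and $N_1(v)=N(v)$. Constants $C$ may now depend on $C_1,C_2$ unless stated otherwise.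

**Step 3: the fast modes stay close to their linear evolution.** We have
$$\|N(v)\|\le C(x^2+\|w\|^2)\le C\bigl(\eta^4(1+s)^{2\alpha-2}+\eta^2(1+s)^{-2\alpha}\bigr).$$
On $[0,2T]$, $(1+s)^{3\alpha-2}\le C\eta^{-5/2}$, so $\eta^4(1+s)^{2\alpha-2}=\eta(1+s)^{-\alpha}\cdot\eta^3(1+s)^{3\alpha-2}\le C\eta^{3/2}(1+s)^{-\alpha}$. Hence $\|N(v)\|\le C\eta^{3/2}(1+s)^{-\alpha}$, and by (5), (6), (7)
$$\|w-w^{lin}\|\le C\eta^{3/2}(1+t)^{-\alpha}.\tag{11}$$
Also $\|w^{lin}\|\le C_3\eta(1+t)^{-\alpha}$ with $C_3\ge91$ independent of $C_1,C_2$. Choose $C_2:=2C_3$; then the second bound in (10) is strict for small $\eta$.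

**Step 4: the kick.** We isolate the main part of the force on mode $1$. By (5), $x=-\kappa P_{-\nu}*N(v)_1$, where the subscript is the $\varphi_1$-coefficient. In $v^2=x^2\varphi_1^2+2x\varphi_1w+w^2$ we have $(\varphi_1^2)_1=0$. Since $2\varphi_2\varphi_3=\varphi_1+\varphi_5$, $2\varphi_2^2=1+\varphi_4$, $2\varphi_3^2=1+\varphi_6$, we have $((w^{lin})^2)_1=\eta^2e_2e_3$. By (10), (11), $|(w^2-(w^{lin})^2)_1|\le\|w-w^{lin}\|(\|w\|+\|w^{lin}\|)\le C\eta^{5/2}(1+s)^{-2\alpha}$. Hence $N(v)_1=6\bar u\eta^2e_2e_3+\varrho$ with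
$$|\varrho|\le C\bigl[|x|\|w\|+\eta^{5/2}(1+s)^{-2\alpha}+|x|^3+\|w\|^3\bigr]\le C\bigl[\eta^{5/2}(1+s)^{-1}+\eta^6(1+s)^{3\alpha-3}\bigr].$$
Here we used that $|x|\|w\|\le C\eta^3(1+s)^{-1}$, that $2\alpha>1$, and that $\|w\|^3\le C\eta^3(1+s)^{-3\alpha}$.

On $[0,2T]$ we have $\nu t^\alpha\le2^\alpha\theta\le2$, so $0\le P_{-\nu}(t)\le E_{\alpha,\alpha}(2)t^{\alpha-1}$. For $t\le1$ the next two bounds are trivial. For $t\ge1$ split at $s=t/2$, bounding $(t-s)^{\alpha-1}$ by $Ct^{\alpha-1}$ on the left half and the other factor by its value at $t/2$ on the right half. Since $3\alpha-3>-1$,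
$$\int_0^t(t-s)^{\alpha-1}(1+s)^{-1}\mathrm ds\le C(1+t)^{\alpha-1}(1+\log(1+t)),$$
$$\int_0^t(t-s)^{\alpha-1}(1+s)^{3\alpha-3}\mathrm ds\le C(1+t)^{4\alpha-3}\le C(1+t)^{\alpha-1}\eta^{-5/2}.$$
As $\eta^{5/2}(1+\log(1+2T))\le C\eta^{9/4}$ and $\eta^6\eta^{-5/2}=\eta^{7/2}\le\eta^{9/4}$,
$$x(t)=-6\bar u\kappa\eta^2J(t)+O\bigl(\eta^{9/4}(1+t)^{\alpha-1}\bigr),\qquad J=P_{-\nu}*(e_2e_3).\tag{12}$$

**Step 5: closing the bootstrap.** We have $0\le e_2e_3\le C(1+s)^{-2\alpha}$ with $2\alpha>1$. For $t\ge1$ the part $s\le t/2$ of $J(t)$ is at most $Ct^{\alpha-1}$, and the part $s\ge t/2$ is at most $Ct^\alpha(1+t)^{-2\alpha}\le C(1+t)^{-\alpha}\le C(1+t)^{\alpha-1}$. For $t\le1$, $J\le C$. So $6\bar u\kappa J(t)\le C_4(1+t)^{\alpha-1}$, where $C_4$ does not depend on $C_1,C_2$. With $C_1:=2C_4$ the first bound in (10) is strict for small $\eta$. The claim is proved: (10)–(12) hold on $[0,2T]$, and by Lemma 1 $(u,\mu)$ is a weak solution there.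

**Step 6: the size of mode 1 on $[T,2T]$.** We want the exact leading term. Below $o(\cdot)$ is for $\eta\to0$, uniformly in $t\in[T,2T]$. Split $J(t)$ at $\sqrt t$ and $t/2$.

For $s\le\sqrt t$,
$$\frac{P_{-\nu}(t-s)}{P_{-\nu}(t)}=\Bigl(1-\frac st\Bigr)^{\alpha-1}\frac{E_{\alpha,\alpha}(\nu(t-s)^\alpha)}{E_{\alpha,\alpha}(\nu t^\alpha)}=1+o(1),$$
because $s/t\le T^{-1/2}\to0$, $0\le\nu t^\alpha-\nu(t-s)^\alpha\le2(1-(1-\frac st)^\alpha)\to0$, and $E_{\alpha,\alpha}\ge E_{\alpha,\alpha}(0)>0$ is uniformly continuous on $[0,2]$. The part $\sqrt t\le s\le t/2$ is at most $Ct^{\alpha-1}\int_{\sqrt t}^\infty(1+s)^{-2\alpha}\mathrm ds=o(t^{\alpha-1})$. The part $s\ge t/2$ is $O(t^{-\alpha})=o(t^{\alpha-1})$, since $2\alpha>1$.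

As $\nu\to0$, $e_k(s)\to E_\alpha(-\lambda_k^0s^\alpha)>0$ with $\lambda_k^0=\varepsilon^2\kappa^2k^2(k^2-1)$, and $e_2e_3\le C(1+s)^{-2\alpha}$ uniformly. By dominated convergence, together with $\int_{\sqrt T}^\infty(1+s)^{-2\alpha}\mathrm ds\to0$,
$$\int_0^{\sqrt t}e_2e_3\,\mathrm ds\to I_0:=\int_0^\infty E_\alpha(-\lambda_2^0s^\alpha)E_\alpha(-\lambda_3^0s^\alpha)\,\mathrm ds>0.$$
With $K=6\bar u_0\kappa I_0>0$, (12) gives
$$x(t)=-K\eta^2t^{\alpha-1}\bigl(E_{\alpha,\alpha}(\nu t^\alpha)+o(1)\bigr)\quad\text{uniformly on }[T,2T].\tag{13}$$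

**Step 7: the energy.** By (8), $a+\varepsilon^2\kappa=-\nu/\kappa$, $\int\varphi_1^2=L/2$ and $\int\varphi_1^3=0$,
$$\mathcal E(u)-\mathcal E(\bar u)=-\frac{L\nu}{4\kappa}x^2+\mathrm{Err},\qquad|\mathrm{Err}|\le C(\|w\|^2+x^2\|w\|+x^4).$$
(The cubic terms $x\int\varphi_1w^2$ and $\int w^3$ are absorbed in $\|w\|^2$.) At $t\in\{T,2T\}$ compare with $\nu\eta^4T^{2\alpha-2}=\theta\eta^4T^{\alpha-2}$:
$$\frac{\eta^2T^{-2\alpha}}{\eta^4T^{\alpha-2}}=\eta^{-2}T^{-(3\alpha-2)}=\eta^{1/2},\qquad\frac{\eta^4T^{2\alpha-2}\cdot\eta T^{-\alpha}}{\eta^4T^{\alpha-2}}=\eta,\qquad\frac{\eta^8T^{4\alpha-4}}{\eta^4T^{\alpha-2}}=\eta^4T^{3\alpha-2}=\eta^{3/2}.$$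
All tend to $0$. By (13) and $\nu T^\alpha=\theta$,
$$\frac{\mathcal E(u(T))-\mathcal E(\bar u)}{\nu\eta^4T^{2\alpha-2}}\to-\frac{LK^2}{4\kappa}E_{\alpha,\alpha}(\theta)^2,\qquad\frac{\mathcal E(u(2T))-\mathcal E(\bar u)}{\nu\eta^4T^{2\alpha-2}}\to-\frac{LK^2}{4\kappa}4^{\alpha-1}E_{\alpha,\alpha}(2^\alpha\theta)^2.$$
By (9), $\mathcal E(u(2T))>\mathcal E(u(T))$ for all small $\eta$. This proves Theorem 1. $\blacksquare$

## 6. A planar fractional flow that climbs, for every $\alpha\in(0,1)$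

### 6.1 A slaved pair in place of a kick

For $\alpha\le2/3$ the budget of Section 3 cannot be met: the residual energy $\eta^2T^{-2\alpha}$ of the fast modes is too large. A second mechanism with two slow modes works for all orders. Consider
$$R(x,y)=\tfrac12x^2-xy^2+\tfrac\ell2y^2=\tfrac12(x-y^2)^2+\tfrac\ell2y^2-\tfrac12y^4,\tag{14}$$
with fractional gradient flow $\partial_t^\alpha x=-x+y^2$, $\partial_t^\alpha y=(2x-\ell)y$.

Without $y$, the solution is $x=Xe(t)$, where $e(t)=E_\alpha(-t^\alpha)$ has a slow tail $\sim t^{-\alpha}$. If $y$ varies slowly, $x$ follows: $x\approx Xe(t)+y^2$. So the memory holds $m=x-y^2\approx Xe(t)$ at a positive value, which hardly changes while $t$ changes by a small fraction of itself. Suppose $y$ grows during such a time span. Treating $m$ as constant, $\frac{\mathrm d}{\mathrm dt}R=(\ell-2y^2)y\,\dot y$ by (14), which is positive for $y^2<\ell/2$: the energy rises. This does not contradict the growth of $y$, since the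 force on $y$ is $(2x-\ell)y=(2m+2y^2-\ell)y>0$ if $2m>\ell$. It is $x$ that is dragged uphill, against its force $-m$.

It remains to arrange that $y$ grows by a factor $2$ within a small fraction of the elapsed time, near the time $T$ when $2Xe(T)=3\ell$. The rate of growth there is of order $\ell\sim XT^{-\alpha}$, so the growth takes a time $\sim\ell^{-1/\alpha}\sim X^{-1/\alpha}T$. A large $X$ makes this a small fraction of $T$.

**Proposition 2.** For every $\alpha\in(0,1)$ there are $\ell,X,\zeta,S>0$, a continuous solution on $[0,S]$ of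
$$x=X+g_\alpha*(-x+y^2),\qquad y=\zeta+g_\alpha*\bigl((2x-\ell)y\bigr),\tag{15}$$
and $0\le s_1<s_2\le S$ with $R(x,y)(s_2)>R(x,y)(s_1)$.

### 6.2 A maximum cannot be followed by a long positive rate

We shall choose $\zeta$ so that $\max_{[0,T]}y$ has a prescribed value, and must know that this maximum is attained late. With memory, $y$ need not increase while its rate is positive, so we need a lemma: after a maximum, a positive rate can last only for about one natural time unit.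

**Lemma 3.** For $\Lambda\ge1$ there is $K=K(\alpha,\Lambda)$ with the following property. Let $A>0$, $0\le\tau\le T'$, and let $\gamma,y\ge0$ be continuous on $[0,T']$ with $y=\zeta+g_\alpha*(\gamma y)$, $\zeta\ge0$, $y(\tau)=\max_{[0,T']}y=:M>0$. Put $\delta=(\Gamma(1+\alpha)/(2\Lambda A))^{1/\alpha}$. If $\gamma\le\Lambda A$ on $[\max(0,\tau-\delta),\tau]$ and $\gamma\ge A$ on $[\tau,T']$, then $T'-\tau\le KA^{-1/\alpha}$.

**Step 1: old memory carries half of $M$.** Let $\tau_0=\max(0,\tau-\delta)$. Since $\int_{\tau_0}^\tau g_\alpha(\tau-s)\gamma y\,\mathrm ds\le\Lambda AM\delta^\alpha/\Gamma(1+\alpha)=M/2$,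
$$\zeta+\int_0^{\tau_0}g_\alpha(\tau-s)\gamma y\,\mathrm ds\ge\frac M2.$$

**Step 2: old memory fades slowly.** If $\tau_0>0$ and $s\le\tau_0$, then $\tau-s\ge\delta$, so for $r\ge0$
$$\frac{g_\alpha(\tau+r-s)}{g_\alpha(\tau-s)}=\Bigl(\frac{\tau-s}{\tau-s+r}\Bigr)^{1-\alpha}\ge\Bigl(\frac\delta{\delta+r}\Bigr)^{1-\alpha}.$$
Let $W(r)=y(\tau+r)$. Dropping the nonnegative contribution of $[\tau_0,\tau]$, and using $\gamma\ge A$ on $[\tau,T']$, we get on $[0,T'-\tau]$
$$W\ge f+A\,g_\alpha*W,\qquad f(r)=\frac M2\Bigl(\frac\delta{\delta+r}\Bigr)^{1-\alpha}.$$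

**Step 3: iterate, and compare with $W\le M$.** Iterating, with $f,W\ge0$, gives $W\ge k*f$ with $k=\sum_{n\ge1}A^ng_{n\alpha}$, and $\int_0^rk=E_\alpha(Ar^\alpha)-1$. For $\delta\le r\le T'-\tau$ and $s\in[r-\delta,r]$ we have $f(r-s)\ge\frac M22^{\alpha-1}$, so
$$M\ge W(r)\ge\int_{r-\delta}^rk(s)f(r-s)\,\mathrm ds\ge\frac M22^{\alpha-1}\bigl[E_\alpha(Ar^\alpha)-E_\alpha(A(r-\delta)^\alpha)\bigr].$$
Put $r=A^{-1/\alpha}z$ and $\delta=A^{-1/\alpha}D$ with $D=(\Gamma(1+\alpha)/(2\Lambda))^{1/\alpha}$. This reads $E_\alpha(z^\alpha)-E_\alpha((z-D)^\alpha)\le2^{2-\alpha}$. By (1) the left side is $\alpha^{-1}e^z(1-e^{-D})+o(1)\to\infty$ as $z\to\infty$, so $z\le K(\alpha,\Lambda)$, where we take $K\ge D$. If $T'-\tau<\delta$, the assertion holds because $K\ge D$; otherwise take $r=T'-\tau$. $\square$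

### 6.3 Proof of Proposition 2

**Step 1: constants.** Let $e(t)=E_\alpha(-t^\alpha)$. Then $P_1=-e'\ge0$ and $\int_0^tP_1=1-e(t)$. The function $h(t)=(1+t)^\alpha e(t)$ is continuous and positive, with limit $c_\alpha=1/\Gamma(1-\alpha)>0$ at infinity; let $h_0=\inf h>0$. As a function of $\log(1+t)\in[0,\infty)$, $\log h$ is continuous with a finite limit, so it is uniformly continuous, and so is $\log e=\log h-\alpha\log(1+t)$. Put $\omega=1.01$. Since $t'\le t+\sigma(1+t)$ implies $\log(1+t')-\log(1+t)\le\sigma$, there is $\sigma\in(0,\frac12]$ with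
$$e(t)\le\omega\,e(t')\quad\text{whenever }0\le t\le t'\le t+\sigma(1+t).\tag{16}$$
Let $K=K(\alpha,6)$ from Lemma 3. Fix $X$ so large that
$$(K+1)3^{1/\alpha}(2Xh_0)^{-1/\alpha}\le\frac\sigma8,\qquad\Bigl(\frac{3\Gamma(1+\alpha)}{2Xh_0}\Bigr)^{1/\alpha}\le\frac\sigma8,\qquad2^{-\alpha}\tfrac23Xc_\alpha>2\Gamma(1+\alpha).\tag{17}$$
Now let $\ell\to0$ with $X$ fixed; $o(\cdot)$ and $C$ refer to this limit. Define $T$ by $2Xe(T)=3\ell$. Then $T\to\infty$ and $\ell T^\alpha=\frac23Xe(T)T^\alpha\to\frac23Xc_\alpha$. Put $M=\sqrt\ell/2$.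

**Step 2: choice of $\zeta$.** We want a solution with $\max_{[0,T]}y=M$. Truncate: let $\chi(y)=\max(0,\min(y,\sqrt\ell))$, $x[y]=Xe+P_1*\chi(y)^2\in[0,X+\ell]$, and consider
$$y=\zeta+g_\alpha*\bigl((2x[y]-\ell)\chi(y)\bigr).$$
The map $y\mapsto(2x[y]-\ell)\chi(y)$ is Lipschitz in $C[0,t]$ with a constant $L_0$ that is the same for all $t\le T$, because $\chi$ and $\chi^2$ are bounded and Lipschitz and $\int P_1\le1$. For two functions put $\mathcal D(t)=\max_{[0,t]}|y-\tilde y|$. Since $g_\alpha*\mathcal D$ is nondecreasing, the right side is a contraction in $\sup_{t\le T}e^{-\sigma't}\mathcal D(t)$ for large $\sigma'$. So there is a unique solution $y_\zeta$ on $[0,T]$. For two values of $\zeta$ we have $\mathcal D\le|\zeta-\tilde\zeta|+L_0g_\alpha*\mathcal D$, so by Gronwall $y_\zeta$ depends continuously on $\zeta$, uniformly on $[0,T]$. As $y_0\equiv0$ and $y_M(0)=M$, the intermediate value theorem gives $\zeta\in(0,M]$ with $\max_{[0,T]}y_\zeta=M$.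 Fix this $\zeta$, $y=y_\zeta$, $x=x[y]$.

On $[0,T]$, $2x-\ell\ge2Xe-\ell\ge3\ell-\ell=2\ell>0$, so $y\ge\zeta>0$. As $y\le M<\sqrt\ell$, $\chi(y)=y$. So $(x,y)$ solves (15) on $[0,T]$; by (3), the first equation is equivalent to $x=Xe+P_1*y^2$. Put $b:=2Xe\ge3\ell$ and $\gamma:=2x-\ell$. From $Xe\le x\le Xe+\ell/4$,
$$\tfrac23b\le b-\ell\le\gamma\le b,\qquad\gamma\ge2\ell\qquad\text{on }[0,T].\tag{18}$$

**Step 3: the maximum is attained late.** Let $y(\tau)=M$, $B=b(\tau)\ge2Xh_0(1+\tau)^{-\alpha}$, $A=B/3$, $\Lambda=6$, so $\Lambda A=2B$. We check the hypotheses of Lemma 3. First, since $\Gamma(1+\alpha)\le1$, $\delta=(\Gamma(1+\alpha)/(4B))^{1/\alpha}\le B^{-1/\alpha}\le\frac\sigma8(1+\tau)$ by (17). For $t\in[\max(0,\tau-\delta),\tau]$ we get $1+t\ge\frac12(1+\tau)$, hence $\tau-t\le\sigma(1+t)$, and (16) gives $\gamma(t)\le b(t)\le\omega B\le2B=\Lambda A$. Second, let $T'=\min(T,\tau+(K+1)A^{-1/\alpha})$. By (17), $(K+1)A^{-1/\alpha}\le\frac\sigma8(1+\tau)$.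 So on $[\tau,T']$ (16) gives $b\ge B/\omega\ge B/2$, hence $\gamma\ge\frac23b\ge B/3=A$. Lemma 3 yields $T'-\tau\le KA^{-1/\alpha}<(K+1)A^{-1/\alpha}$, hence $T'=T$ and
$$T-\tau\le\tfrac\sigma8(1+\tau)\le\tfrac\sigma8(1+T).\tag{19}$$
In particular $\tau\ge T/2$ for small $\ell$.

**Step 4: $y$ doubles in a small fraction of the elapsed time.** If $\zeta\ge M/2$, then $y\ge M/2$ on $[0,\tau]$ and, by $\gamma\ge2\ell$, $M=y(\tau)\ge2\ell\cdot\frac M2\cdot\tau^\alpha/\Gamma(1+\alpha)$, so $\ell\tau^\alpha\le\Gamma(1+\alpha)$. But $\ell\tau^\alpha\ge2^{-\alpha}\ell T^\alpha\to2^{-\alpha}\frac23Xc_\alpha>2\Gamma(1+\alpha)$, a contradiction for small $\ell$. So $y(0)=\zeta<M/2$. Let $s_1=\max\{t\le\tau:y(t)=M/2\}<\tau$; then $y\ge M/2$ on $[s_1,\tau]$. As above, $M\ge\ell M(\tau-s_1)^\alpha/\Gamma(1+\alpha)$. With $\ell=\frac23Xe(T)\ge\frac23Xh_0(1+T)^{-\alpha}$ and the second part of (17), $\tau-s_1\le\frac\sigma8(1+T)$. With (19), $T-s_1\le\frac\sigma4(1+T)$, so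 $1+s_1\ge\frac12(1+T)$ and $T-s_1\le\sigma(1+s_1)$. By (16),
$$Xe(s_1)\le\omega Xe(T)=\tfrac32\omega\ell,\qquad Xe(\tau)\ge Xe(T)=\tfrac32\ell.\tag{20}$$

**Step 5: slaving.** For $t\in\{s_1,\tau\}$ we show $x(t)-y(t)^2=Xe(t)+o(\ell)$. Since $x=Xe+P_1*y^2$ and $\int_0^tP_1=1-e(t)$,
$$x(t)-y(t)^2-Xe(t)=\int_0^tP_1(s)\bigl(y^2(t-s)-y^2(t)\bigr)\mathrm ds-e(t)y(t)^2.\tag{21}$$
The kernel $P_1$ has most of its mass on a bounded interval, so we need that $y$ hardly changes over bounded times. By Step 4, $t\ge T/4$ for small $\ell$. Fix $Q\ge1$, let $\ell$ be so small that $Q\le T/16$, and let $0\le s\le Q$, so $t-s\ge t/2$. Write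
$$y(t)-y(t-s)=\int_{t-s}^tg_\alpha(t-r)\gamma y\,\mathrm dr-\int_0^{t-s}\bigl[g_\alpha(t-s-r)-g_\alpha(t-r)\bigr]\gamma y\,\mathrm dr.$$
For $r\ge t/2\ge T/8$ we have $\gamma\le b(T/8)\le Cb(T)=3C\ell$. Since $\int_0^V[g_\alpha(r)-g_\alpha(r+s)]\,\mathrm dr=\int_0^sg_\alpha-\int_V^{V+s}g_\alpha\le g_{1+\alpha}(s)$, the first integral and the part $r\ge t/2$ of the second contribute at most $C\ell M\,g_{1+\alpha}(s)\le C\ell MQ^\alpha$. For $r\le t/2$ we have $t-s-r\ge T/8-T/16=T/16$, so by the mean value theorem the kernel difference is at most $CQT^{\alpha-2}$, while $\int_0^{t/2}\gamma y\le M\int_0^Tb\le CXM(1+T)^{1-\alpha}$. This part contributes at most $CXMQ/T$. So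
$$\sup_{0\le s\le Q}|y(t)-y(t-s)|=o(M)\quad\text{for fixed }Q.$$
Insert this into (21) for $s\le Q$. For $s\ge Q$ use $|y^2(t-s)-y^2(t)|\le M^2$ and $\int_Q^tP_1\le e(Q)$. The result is
$$|x(t)-y(t)^2-Xe(t)|\le M^2\bigl(o(1)+e(Q)+e(t)\bigr).$$
Let $\ell\to0$ (then $t\to\infty$), and then $Q\to\infty$. Since $M^2=\ell/4$, the assertion follows.

**Step 6: the energy rises from $s_1$ to $\tau$.** Use the second form of $R$ in (14). At $\tau$, $y^2=\ell/4$ and $\frac\ell2y^2-\frac12y^4=\frac{48}{512}\ell^2$. At $s_1$, $y^2=\ell/16$ and the value is $\frac{15}{512}\ell^2$. By (20) and Step 5, $\frac12(x-y^2)^2$ is at least $(\frac98-o(1))\ell^2$ at $\tau$ and at most $(\frac98\omega^2+o(1))\ell^2$ at $s_1$. So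
$$R(\tau)-R(s_1)\ge\Bigl[\frac{33}{512}-\frac98(\omega^2-1)-o(1)\Bigr]\ell^2>0$$
for small $\ell$, since $\frac98(1.01^2-1)<0.023<0.064<\frac{33}{512}$. Take $s_2=\tau$, $S=T$. $\square$

## 7. Two resonant modes on a rectangle: proof of Theorem 2

We now find a rectangle on which two modes of the Cahn–Hilliard equation follow the planar flow. Let $\ell,X,\zeta,S,s_1,s_2$ and $(x,y)$ be as in Proposition 2; they are now fixed. Fix $\bar u\in(0,1/\sqrt3)$, so that $a=6\bar u^2-2<0$, and put $\kappa=-a/\varepsilon^2$. Spatial coordinates are $x_1,x_2$. Constants $C$ are independent of the small parameter $\eta>0$.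

**Step 1: the domain.** We tune two modes to be weakly stable, with rates $\eta$ and $\eta\ell$, and all others to be strongly stable. For small $\eta$ let $\kappa_{02},\kappa_{11}=\kappa+O(\eta)$ be the solutions near $\kappa$ of
$$\kappa_{02}(\varepsilon^2\kappa_{02}+a)=\eta,\qquad\kappa_{11}(\varepsilon^2\kappa_{11}+a)=\eta\ell.$$
They exist because $k\mapsto k(\varepsilon^2k+a)$ vanishes at $\kappa$ with derivative $\varepsilon^2\kappa>0$. Let $\Omega=(0,L_1)\times(0,L_2)$ with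
$$\frac{4\pi^2}{L_2^2}=\kappa_{02},\qquad\frac{\pi^2}{L_1^2}=\kappa_{11}-\frac{\kappa_{02}}4=\tfrac34\kappa+O(\eta).$$
Then $\varphi_{02}=\cos(2\pi x_2/L_2)$ and $\varphi_{11}=\cos(\pi x_1/L_1)\cos(\pi x_2/L_2)$ have Laplace eigenvalues $\kappa_{02}$ and $\kappa_{11}$, and $\lambda_{02}=\eta$, $\lambda_{11}=\eta\ell$.

Work in the subalgebra of $\mathcal A$ with $n_1+n_2$ even. For all other $n\ne0$ in it, $\frac34n_1^2+\frac14n_2^2\ge3$: if $n_1=0$ then $n_2\ge4$; if $n_1=1$ then $n_2\ge3$; if $n_1\ge2$ it is clear. So for small $\eta$, $\kappa_n\ge(1-C\eta)\kappa(\frac34n_1^2+\frac14n_2^2)\ge2\kappa$ and $\lambda_n=\varepsilon^2\kappa_n(\kappa_n-\kappa)\ge\frac12\varepsilon^2\kappa_n^2$. Hence (6) holds for them uniformly in $\eta$.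

**Step 2: couplings.** From $2\cos A\cos B=\cos(A-B)+\cos(A+B)$,
$$\varphi_{11}^2=\tfrac14(1+\varphi_{20}+\varphi_{02}+\varphi_{22}),\qquad\varphi_{02}\varphi_{11}=\tfrac12(\varphi_{11}+\varphi_{13}),\qquad\varphi_{02}^2=\tfrac12(1+\varphi_{04}).$$
So for $v=p\varphi_{02}+q\varphi_{11}$ we have $(v^2)_{02}=\frac14q^2$ and $(v^2)_{11}=pq$: the coupling pattern of the planar flow.

**Step 3: following the planar flow.** Put $c_1=\frac1{3\kappa\bar u}$, $c_2=\sqrt2\,c_1$. Let $v$ be the solution of Lemma 1 with $v(0)=\eta(-c_1X\varphi_{02}+c_2\zeta\varphi_{11})$. Write, with $s=\eta^{1/\alpha}t$,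
$$v(t)=\eta\bigl(-c_1x^\eta(s)\varphi_{02}+c_2y^\eta(s)\varphi_{11}\bigr)+w(t),$$
$w$ containing the other modes, $w(0)=0$. Let $\Lambda_0=1+\max_{[0,S]}(|x|+|y|)$. Suppose that on $[0,s']\subset[0,S]$
$$|x^\eta|+|y^\eta|\le2\Lambda_0,\qquad\|w\|\le\eta^{3/2}.\tag{22}$$
At $s=0$ both inequalities are strict. Under (22), $\|v\|\le C\eta<1$, so $N_1(v)=N(v)$ and $\|N(v)\|\le C\eta^2$. By (5), (6) and $p\in L^1(0,\infty)$, $\|w\|\le C\eta^2$, no matter how long the time interval is. Consequently, terms with $w$ in $v^2$ and all of $v^3$ being $O(\eta^3)$,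
$$N(v)_{02}=\tfrac32\bar uc_2^2\eta^2(y^\eta)^2+O(\eta^3),\qquad N(v)_{11}=-6\bar uc_1c_2\eta^2x^\eta y^\eta+O(\eta^3).$$
In the new time, $(g_\alpha*_tf)(t)=\eta^{-1}(g_\alpha*_s\hat f)(s)$ for $f(t)=\hat f(s)$, since $g_\alpha(\eta^{-1/\alpha}\cdot)=\eta^{-(\alpha-1)/\alpha}g_\alpha$ and $\mathrm dt=\eta^{-1/\alpha}\mathrm ds$. Divide the first form of (5) for the mode $02$ by $-\eta c_1$, and for the mode $11$ by $\eta c_2$, and use $\kappa_{02},\kappa_{11}=\kappa+O(\eta)$:
$$x^\eta=X+g_\alpha*\Bigl(-x^\eta+\frac{3\kappa\bar uc_2^2}{2c_1}(y^\eta)^2+O(\eta)\Bigr),\qquad y^\eta=\zeta+g_\alpha*\bigl(-\ell y^\eta+6\kappa\bar uc_1x^\eta y^\eta+O(\eta)\bigr).$$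
Here $\frac{3\kappa\bar uc_2^2}{2c_1}=3\kappa\bar uc_1=1$ and $6\kappa\bar uc_1=2$. So this is (15) up to $O(\eta)$. Subtract the equations for $(x,y)$. The nonlinearities are Lipschitz on bounded sets, so the fractional Gronwall inequality on $[0,S]$ gives
$$|x^\eta-x|+|y^\eta-y|\le C\eta\quad\text{on }[0,s'].$$
For small $\eta$, (22) then holds on $[0,s']$ with strict inequalities. By continuity (22) holds on $[0,S]$, together with $\|w\|\le C\eta^2$ and the last bound. By Lemma 1, $u=\bar u+v$ is a weak solution on $[0,S\eta^{-1/\alpha}]$.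

**Step 4: the energy is $R$ at leading order.** We have $\int\varphi_{02}^2=|\Omega|/2$, $\int\varphi_{11}^2=|\Omega|/4$, $\int\varphi_{02}\varphi_{11}^2=|\Omega|/8$, and $\int\varphi_{02}^3=\int\varphi_{02}^2\varphi_{11}=\int\varphi_{11}^3=0$. Moreover $a+\varepsilon^2\kappa_{02}=\eta/\kappa_{02}$ and $a+\varepsilon^2\kappa_{11}=\eta\ell/\kappa_{11}$. In (8), the terms involving $w$ are $O(\eta^4)$ (the quadratic ones are $O(\|w\|^2)$, the cubic ones contain $\eta^2\|w\|$ or less), and so is the quartic term. Uniformly in $s\in[0,S]$,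
$$\mathcal E(u)-\mathcal E(\bar u)=\eta^3|\Omega|\Bigl[\frac{c_1^2x^2}{4\kappa}+\frac{\ell c_2^2y^2}{8\kappa}-\frac34\bar uc_1c_2^2\,xy^2\Bigr]+O(\eta^4)=\eta^3|\Omega|\frac{c_1^2}{2\kappa}\Bigl[\tfrac12x^2+\tfrac\ell2y^2-xy^2\Bigr]+O(\eta^4),$$
because $c_2^2=2c_1^2$ and $3\kappa\bar uc_1=1$. The bracket is $R(x,y)$, $|\Omega|$ is bounded above and below as $\eta\to0$, and $R(s_2)>R(s_1)$. Hence for all small $\eta$, with $t_i=\eta^{-1/\alpha}s_i$,
$$\mathcal E(u(t_2))>\mathcal E(u(t_1)).$$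
This proves Theorem 2 for $d=2$, and the extra-variable remark of 4.3 gives $d=3$. $\blacksquare$
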